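# Comparing measures of convex bodies through their central sections: the order $\sqrt n$

Throughout, $n\ge2$. A convex body is a compact convex set with nonempty interior, and it is origin-symmetric if $K=-K$. $B$ is the Euclidean unit ball of $\mathbb R^n$, $S^{n-1}$ is its boundary, $\sigma$ is the rotation-invariant probability on $S^{n-1}$, and $\kappa_m$ is the volume of the unit ball of $\mathbb R^m$ (with $\kappa_0=1$), so that $|S^{m-1}|=m\kappa_m$. We write $|\cdot|$ for volume (in the relevant dimension) or for the Euclidean norm, $P_F$ for the orthogonal projection onto a subspace $F$, and $h_M(\xi)=\max_{x\in M}\langle x,\xi\rangle$ for the support function of $M$. For $\xi\in S^{n-1}$, $\xi^\perp$ is the hyperplane through the origin orthogonal to $\xi$. Integrals over subspaces use Lebesgue measure of the subspace.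

## 1. When $K$ is an ellipsoid, small sections mean small measure

Let $f$ be an even continuous strictly positive function on $\mathbb R^n$, and let $K,L$ be origin-symmetric convex bodies such that
$$\int_{K\cap\xi^\perp}f\le\int_{L\cap\xi^\perp}f\qquad\text{for all }\xi\in S^{n-1}.\tag{1}$$
Every central section of $K$ weighs at most as much as the parallel section of $L$. Does $K$ weigh at most as much as $L$? There is one case in which a three-line argument says yes.

The tool is averaging over subspaces. Choose a random $(n-k)$-dimensional subspace $H=uH_0$, where $H_0$ is fixed and $u$ is a Haar-distributed rotation.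

**Averaging formula.** Let $1\le k\le n-1$ and let $\Phi\ge0$ be measurable. Then
$$\mathbb E_H\int_H\Phi=\frac{|S^{n-k-1}|}{|S^{n-1}|}\int_{\mathbb R^n}|x|^{-k}\Phi(x)\,dx .\tag{2}$$

**Proof.** In polar coordinates of $H$, $\int_H\Phi=|S^{n-k-1}|\int_{S^{n-1}\cap H}\int_0^\infty\Phi(t\theta)t^{n-k-1}\,dt\,d\sigma_H(\theta)$, where $\sigma_H$ is the uniform probability on $S^{n-1}\cap H$. The average of $\sigma_H$ over $H$ is a rotation-invariant probability on $S^{n-1}$, hence equals $\sigma$. So the average is $|S^{n-k-1}|\int_{S^{n-1}}\int_0^\infty\Phi(t\theta)\,t^{-k}\,t^{n-1}\,dt\,d\sigma(\theta)$, and polar coordinates in $\mathbb R^n$ give (2). $\square$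

For $k=1$, averaging over $H$ is averaging over $\xi$ with $H=\xi^\perp$.

**Proposition 1.** If (1) holds and $K$ is an ellipsoid centered at the origin, then $\int_Kf\le\int_Lf$.

**Proof.** A linear change of variables $x=Sy$ replaces $K,L,f$ by $S^{-1}K,S^{-1}L,f\circ S$. For each hyperplane both sides of (1) are divided by the same Jacobian, that of $S$ restricted to the corresponding hyperplane. The same holds for $\int_Kf$ and $\int_Lf$. So we may assume $K=B$. Averaging (1) over $\xi$ with (2), $k=1$, gives $\int_K|x|^{-1}f\le\int_L|x|^{-1}f$. Both are finite, since $|x|^{-1}$ is locally integrable for $n\ge2$. Remove the common part $K\cap L$: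
$$\int_{K\setminus L}|x|^{-1}f\le\int_{L\setminus K}|x|^{-1}f .\tag{3}$$
On $K\setminus L$ we have $|x|\le1$, and on $L\setminus K$ we have $|x|\ge1$. So $\int_{K\setminus L}f\le\int_{L\setminus K}f$. Add $\int_{K\cap L}f$. $\square$

What changes when $K$ is not an ellipsoid?

## 2. General $K$: John's theorem costs a factor $\sqrt n$

Recall John's theorem: for every origin-symmetric convex body $K$ in $\mathbb R^n$ there is an ellipsoid $\mathcal E$ centered at the origin with $\mathcal E\subset K\subset\sqrt n\,\mathcal E$.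

**Proposition 2.** Condition (1) implies $\int_Kf\le\sqrt n\int_Lf$.

**Proof.** As before we may assume $\mathcal E=B$, so $B\subset K\subset\sqrt nB$. Inequality (3) still holds. Now $|x|\le\sqrt n$ on $K\setminus L$ and $|x|\ge1$ on $L\setminus K$, so $\int_{K\setminus L}f\le\sqrt n\int_{L\setminus K}f$. Adding $\int_{K\cap L}f$ gives $\int_Kf\le\sqrt n\int_Lf$. $\square$

Let $C_n$ be the smallest constant such that (1) implies $\int_Kf\le C_n\int_Lf$ for all $f,K,L$ as above. (It exists: the set of admissible constants is closed, and it contains $\sqrt n$.) Then $1\le C_n\le\sqrt n$, the lower bound from $K=L$.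

The case $n=2$ can be done by hand. Here $K\cap\xi^\perp$ is a segment $[-a\theta,a\theta]$ and $L\cap\xi^\perp$ is $[-b\theta,b\theta]$, with $\theta\perp\xi$. Since $f>0$, (1) forces $a\le b$ in every direction, so $K\subset L$ and $C_2=1$. From dimension 3 on, sections no longer determine an inclusion, but it is known that $C_n=1$ for $n\le4$, while $C_n>1$ for $n\ge5$.

The question, posed in the paper of Apostolos Giannopoulos, Alexander Koldobsky and Artem Zvavitch, "Inequalities for the Radon transform on convex sets" (arXiv:2101.00287, 2021), is whether the $\sqrt n$ of Proposition 2 is a weakness of the argument or a fact. It is a fact, up to an absolute constant: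
$$10^{-13}\sqrt n\le C_n\le\sqrt n\qquad(n\ge2).$$

**Theorem 1.** For every $n\ge2$ there are an origin-symmetric polytope $K\subset\mathbb R^n$ (with at most $200n$ vertices), a Euclidean ball $L$ centered at the origin, and an even continuous strictly positive $f$ satisfying (1) such that $\int_Kf\ge10^{-13}\sqrt n\int_Lf$. Hence $C_n\ge10^{-13}\sqrt n$.

**Theorem 2 (sections of codimension $k$).** For $1\le k\le n-1$ let $C_{n,k}$ be the smallest constant such that $\int_{K\cap H}f\le\int_{L\cap H}f$ for all $(n-k)$-dimensional subspaces $H$ implies $\int_Kf\le C_{n,k}\int_Lf$, for all $f,K,L$ as above. With an absolute constant $c>0$,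
$$\bigl(c\sqrt{n/k}\,\bigr)^k\le C_{n,k}\le n^{k/2}.$$
In particular, for each fixed $k$, $C_{n,k}$ is of order exactly $n^{k/2}$.

(Related, different lower bounds for the slicing inequality for measures are due to Klartag–Koldobsky and Klartag–Livshyts. They are not used here.)

Sections 3 to 7 prove Theorem 1, and Sections 8 to 10 prove Theorem 2. We need two facts about $\kappa_m=\pi^{m/2}/\Gamma(\frac m2+1)$:
$$\kappa_m\ge\Bigl(\frac2{\sqrt m}\Bigr)^m,\qquad\frac{\kappa_m}{\kappa_{m-1}}\le\sqrt{\frac{2\pi}m}\qquad(m\ge1).\tag{4}$$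
The first holds because the unit ball contains a cube of side $2/\sqrt m$, whose half-diagonal is $1$. For the second, $\kappa_m/\kappa_{m-1}=\sqrt\pi\,\Gamma(\frac{m+1}2)/\Gamma(\frac m2+1)$, and log-convexity of $\Gamma$ gives $\Gamma(\frac{m+1}2)^2\le\Gamma(\frac m2)\Gamma(\frac m2+1)=\frac2m\Gamma(\frac m2+1)^2$.

## 3. A far-away measure with small sections is all we need

Read the proof of Proposition 2 for its losses. To lose $\sqrt n$, the mass of $K\setminus L$ must sit about $\sqrt n$ times farther from the origin than the mass of $L\setminus K$. So fix the scale: $K$ reaches out to distance about $1$, a probability density $g$ on $K$ lives there, and $L$ is a ball of radius $r\approx1/\sqrt n$. The mass of $L$ comes from a constant $\tau$ added to $g$. The constant also charges $K$, which is harmless if the sections of $K$ have at most half the volume of those of $L$.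

**Lemma 1 (transfer).** Let $K$ be an origin-symmetric convex body, $L=rB$, $A>0$, and let $g\ge0$ be even, continuous, supported in $K$, with $\int g=1$. Suppose that for all $\xi\in S^{n-1}$
$$\text{(i)}\ \int_{\xi^\perp}g\le A,\qquad\text{(ii)}\ |K\cap\xi^\perp|\le\tfrac12|L\cap\xi^\perp| .$$
Then $f=g+\tau$ with $\tau=\dfrac{2A}{\kappa_{n-1}r^{n-1}}$ satisfies (1), $\int_Kf\ge1$, and $\displaystyle\int_Lf\le4\sqrt{2\pi}\,\frac{Ar}{\sqrt n}$.

**Proof.** The function $f$ is even, continuous and strictly positive. Since $|L\cap\xi^\perp|=\kappa_{n-1}r^{n-1}$, we have $\tau|L\cap\xi^\perp|=2A$, and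
$$\int_{K\cap\xi^\perp}f\le A+\tau|K\cap\xi^\perp|\le A+\tfrac\tau2|L\cap\xi^\perp|=2A=\tau|L\cap\xi^\perp|\le\int_{L\cap\xi^\perp}f .$$
Also $\int_Kf\ge\int_Kg=1$. For $\int_Lf=\tau|L|+\int_Lg$, the first term is, by (4),
$$\tau|L|=2Ar\,\frac{\kappa_n}{\kappa_{n-1}}\le2Ar\sqrt{2\pi/n}.$$
For the second, use $|x|\le r$ on $L$, then (2) with $k=1$ and (i):
$$\int_Lg\le r\int|x|^{-1}g\le rA\,\frac{|S^{n-1}|}{|S^{n-2}|}=rA\,\frac{n\kappa_n}{(n-1)\kappa_{n-1}}\le2Ar\sqrt{2\pi/n}.$$
Add the two. $\square$

With $r\approx1/\sqrt n$, the value $A\approx\sqrt n$ gives $\int_Lf\lesssim1/\sqrt n$, which is what Theorem 1 asks. Up to constants this $A$ is also the best one can hope for: if $g$ is a probability density on $B$, then by (2) and (4) the average of $\int_{\xi^\perp}g$ over $\xi$ is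
$$\frac{|S^{n-2}|}{|S^{n-1}|}\int|x|^{-1}g\ \ge\ \frac{(n-1)\kappa_{n-1}}{n\kappa_n}\ \ge\ \frac12\sqrt{\frac n{2\pi}} .\tag{5}$$

There is a tension. A measure spread evenly near the unit sphere has sections of order $\sqrt n$, but $K$ must carry it while having sections as small as those of a ball of radius $\approx1/\sqrt n$. So $K$ must be a thin, spiky body that looks like a sphere to hyperplanes. Our $K$ will be the hull of $O(n)$ points.

## 4. $O(n)$ points that every direction sees

We want unit vectors $v_1,\dots,v_N$, $N=O(n)$, such that for every $\xi$ a fixed fraction of them has $|\langle v_i,\xi\rangle|\gtrsim1/\sqrt n$, the typical size on the sphere. An orthonormal basis does not do this: in direction $\xi=e_1$ only one of the $n$ vectors has a nonzero product. Indeed, for any $n$ vectors some $\xi$ is orthogonal to $n-1$ of them, so we need more than $n$ vectors by a constant factor.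

We use two textbook facts. A maximal $\delta$-separated subset of $S^{n-1}$ is a $\delta$-net of cardinality at most $(1+\frac2\delta)^n$, because the balls of radius $\frac\delta2$ around its points have disjoint interiors and lie in $(1+\frac\delta2)B$. Hoeffding's inequality: for independent variables $Z_1,\dots,Z_N$ with values in $[0,1]$ and mean $\mu$, $P(\frac1N\sum Z_i\le\mu-t)\le e^{-2Nt^2}$.

**Lemma 2.** Let $N=100n$. There are unit vectors $v_1,\dots,v_N\in\mathbb R^n$ with
$$Q(\xi):=\frac1N\sum_{i=1}^N\min(\sqrt n\,|\langle v_i,\xi\rangle|,1)\ge\frac1{12}\qquad\text{for all }\xi\in S^{n-1}.$$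

**Proof.** Let $\varepsilon_1,\dots,\varepsilon_N$ be independent and uniform on $\{-1,1\}^n$, and $v_i=\varepsilon_i/\sqrt n$, so $\sqrt n\langle v_i,\xi\rangle=\langle\varepsilon_i,\xi\rangle$.

**Step 1: $Q$ is large on a fine net.** Fix $\xi\in S^{n-1}$ and put $Y=\langle\varepsilon_1,\xi\rangle$. Then $EY^2=1$ and $EY^4=3(\sum\xi_j^2)^2-2\sum\xi_j^4\le3$. For $t\ge0$,
$$\min(t,1)\ge\tfrac23t^2-\tfrac19t^4 .$$
Indeed the right side equals $1-(1-t^2/3)^2\le1$, and for $t\le1$ it is at most $\frac23t^2\le t$. Hence $E\min(|Y|,1)\ge\frac23-\frac39=\frac13$. Hoeffding's inequality with $t=\frac16$ gives $P(Q(\xi)\le\frac16)\le e^{-2N/36}=e^{-N/18}\le e^{-5.55n}$. A $\frac1{72}$-net has at most $145^n\le e^{5n}$ points. So with probability at least $1-e^{-0.55n}\ge1-e^{-1.1}>\frac12$, $Q>\frac16$ on the whole net.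

**Step 2: $Q$ does not drop between net points.** Let $G(u)=\frac1N\sum_i|\langle\varepsilon_i,u\rangle|$, a seminorm on $\mathbb R^n$. For fixed $u\in S^{n-1}$, since $\cosh x\le e^{x^2/2}$,
$$Ee^{|\langle\varepsilon_1,u\rangle|}\le E\bigl(e^{\langle\varepsilon_1,u\rangle}+e^{-\langle\varepsilon_1,u\rangle}\bigr)=2\prod_j\cosh u_j\le2e^{1/2}.$$
By Markov's inequality, $P(G(u)>3)\le e^{-3N}(2e^{1/2})^N=(2e^{-5/2})^N\le6^{-N}$. Take a $\frac12$-net with at most $5^n$ points. With probability at least $1-5^n6^{-100n}>\frac12$, $G\le3$ on it. Then $M=\max_{S^{n-1}}G$ satisfies $M\le3+\frac M2$: compare a maximizer $u$ with a net point $u'$, $|u-u'|\le\frac12$, and use $G(u)\le G(u')+G(u-u')$. So $M\le6$ and $G(u)\le6|u|$ for all $u$.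

**Step 3: combine.** Both events have probability more than $\frac12$, so they occur together with positive probability. On that event let $\xi\in S^{n-1}$ and let $\xi'$ be a nearest point of the $\frac1{72}$-net. Since $s\mapsto\min(|s|,1)$ is 1-Lipschitz, $Q(\xi)\ge Q(\xi')-G(\xi-\xi')\ge\frac16-\frac6{72}=\frac1{12}$. $\square$

Fix such vectors for the rest of the lecture and put
$$K_0=\mathrm{conv}\{\pm v_1,\dots,\pm v_N\}=\Bigl\{\sum a_iv_i:\ \sum|a_i|\le1\Bigr\},\qquad\rho=\frac1{12\sqrt n}.$$

**(a) Every direction is seen by a fixed fraction of the points.** For $\xi\in S^{n-1}$ let $I_\xi=\{i:\sqrt n|\langle v_i,\xi\rangle|\ge\frac1{24}\}$. Then $|I_\xi|\ge N/24$. Indeed $\min(|s|,1)\le\frac1{24}+1_{\{|s|\ge1/24\}}$, so $\frac1{12}\le Q(\xi)\le\frac1{24}+|I_\xi|/N$.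

**(b) $K_0\supset\rho B$.** Indeed $h_{K_0}(\xi)=\max_i|\langle v_i,\xi\rangle|\ge\frac{Q(\xi)}{\sqrt n}\ge\rho=h_{\rho B}(\xi)$ for all $\xi\in S^{n-1}$.

**(c) $K_0$ has small volume: $|K_0|\le(200e^2/n)^n$.**

**Proof of (c).** We cover $K_0$ by cross-polytopes. Let $x\in K_0$. By compactness there are representations $x=\sum a_iv_i$ with $\sum|a_i|$ minimal, and this minimum is at most $1$. Among them choose one with the fewest nonzero $a_i$. Then the family $(v_i)_{a_i\ne0}$ is linearly independent. Otherwise there is a nontrivial relation $\sum b_iv_i=0$ with $b_i=0$ whenever $a_i=0$. For $t$ near $0$, $\sum_i(a_i+tb_i)v_i=x$ and $\sum|a_i+tb_i|$ is affine in $t$ as long as no coefficient changes sign. It has a minimum at $t=0$, so it is constant there. Replacing $b$ by $-b$ if necessary, let $t$ increase until the first coefficient vanishes: by continuity this is again a minimal representation, with fewer nonzero terms, a contradiction.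

By (b) the $v_i$ span $\mathbb R^n$, so the independent family extends to a basis $(v_i)_{i\in I}$, and $x\in\mathrm{conv}\{\pm v_i:i\in I\}$. This cross-polytope has volume $\frac{2^n}{n!}|\det(v_i)_{i\in I}|\le\frac{2^n}{n!}$ by Hadamard's inequality. There are at most $\binom{100n}n\le(100e)^n$ choices of $I$, and $\frac1{n!}\le(e/n)^n$. So $|K_0|\le(100e)^n2^n(e/n)^n$. $\square$

## 5. Point masses, equal weights, and what they lose

We look for a random point $X\in K_0$ such that the density of $\langle X,\xi\rangle$ is $O(\sqrt n)$ uniformly in $\xi$. After smoothing, the value of this density at $0$ is the section integral.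

**Point masses.** Let $V$ be uniform on $\{\pm v_i\}$ and let $g$ be the density of $V+\rho W$, with $W$ independent of $V$ and having a continuous rotation-invariant density supported in $B$. The radius $\rho$ is what (b) offers for free. Choose $\xi$ orthogonal to $v_1,\dots,v_{n-1}$. Then $P(V\in\xi^\perp)\ge\frac{n-1}{100n}\ge\frac1{200}$. By (5), applied to the density of $W$ (here the section integral does not depend on $\xi$), the section of the density of $\rho W$ is at least $\frac1\rho\cdot\frac12\sqrt{n/2\pi}=6n/\sqrt{2\pi}$. So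
$$\int_{\xi^\perp}g\ge\frac1{200}\cdot\frac{6n}{\sqrt{2\pi}}=\frac{3n}{100\sqrt{2\pi}} .$$
Thus $A$ is of order at least $n$, not $\sqrt n$, and with $r\approx1/\sqrt n$ the bound of Lemma 1 on $\int_Lf$ is no better than a constant. A positive fraction of the points can hide in one hyperplane.

**Averages of several segments.** A remedy for hidden points is to mix vertices. Take $X=\frac1m\sum_{j\le m}\sigma_jU_jv_{i_j}$ with independent uniform indices $i_j$, signs $\sigma_j$ and $U_j$ uniform on $[\frac12,1]$. If some $i_j\in I_\xi$, the randomness of that single $U_j$ gives $\langle X,\xi\rangle$ a conditional density of at most $2\cdot24\sqrt n\,m=48m\sqrt n$. No index lies in $I_\xi$ with probability at most $(\frac{23}{24})^m$. This bad event cannot be ignored: if $\xi\perp v_1$, then with probability at least $N^{-m}$ all $i_j=1$ and $\langle X,\xi\rangle=0$, so there is an atom. On the bad event only the smoothing helps. With $W$ uniform in $B$, the density of $\langle W,\xi\rangle$ is at most $\kappa_{n-1}/\kappa_n\le\sqrt{(n+1)/2\pi}\le\sqrt n$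 (log-convexity again: $\Gamma(\frac n2+1)^2\le\Gamma(\frac{n+1}2)\Gamma(\frac{n+3}2)=\frac{n+1}2\Gamma(\frac{n+1}2)^2$). So $\rho W$ contributes at most $12n$, and in total the density is at most
$$48m\sqrt n+12n\,(23/24)^m .$$
With $m=\lceil12\log n\rceil$ we have $(23/24)^m\le e^{-m/24}\le n^{-1/2}$, and the bound is $48m\sqrt n+12\sqrt n$, of order $\sqrt n\log n$. This is close, but the equal weights $1/m$ cost a logarithm.

**Unequal weights.** Only one good index is needed, and the first one usually appears early: the waiting time $T$ has a geometric tail. So give the $j$-th term a weight decaying geometrically in $j$, over infinitely many $j$. The conditional density is then of order $\sqrt n$ divided by the weight of the $T$-th term, and $T$ is finite almost surely, so there is no bad event left. The price is $E\lambda^{-(T-1)}$, which is bounded if the weights decay more slowly than the tail of $T$. The decay must indeed be slow: with $P(T=j)=p(1-p)^{j-1}$ and $p=\frac1{24}$, ratio $\lambda=\frac12$ gives $E\lambda^{-(T-1)}=\sum p\,(2\cdot\frac{23}{24})^{j-1}=\infty$.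

## 6. Geometric weights: a measure on $K$ with sections $O(\sqrt n)$

Put $\lambda=1-\frac1{48}$ and
$$X=\sum_{j\ge1}(1-\lambda)\lambda^{j-1}\sigma_jU_jv_{i_j},$$
all variables independent, $i_j$ uniform on $\{1,\dots,N\}$, $\sigma_j$ a uniform sign, $U_j$ uniform on $[\frac12,1]$. The absolute values of the coefficients sum to at most $1$, so $X\in K_0$. Changing all signs $\sigma_j$ shows that the law of $X$ is symmetric.

**Lemma 3.** For every $\xi\in S^{n-1}$, $\langle X,\xi\rangle$ has a density bounded by $A:=4608\sqrt n$.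

**Proof.** **Step 1: condition on everything but one variable.** Let $T=\min\{j:i_j\in I_\xi\}$. By (a) it is geometric with success probability $p=|I_\xi|/N\ge\frac1{24}$, hence finite almost surely. Condition on all $i_j$, all $\sigma_j$, and all $U_j$ with $j\ne T$. Since $T$ depends only on the $i_j$, the variable $U_T$ is still uniform on $[\frac12,1]$, with density $2$. The number $\langle X,\xi\rangle$ is an affine function of $U_T$ whose slope has absolute value at least $(1-\lambda)\lambda^{T-1}\frac1{24\sqrt n}$. So the conditional density is at most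
$$2\cdot24\sqrt n\cdot\frac{\lambda^{-(T-1)}}{1-\lambda}=48\sqrt n\cdot48\,\lambda^{-(T-1)} .$$

**Step 2: average over $T$.** We have $1-p\le\frac{46}{48}<\lambda$, so the following series converges, and $1-\lambda=\frac1{48}\le\frac p2$ gives
$$E\lambda^{-(T-1)}=\sum_{j\ge1}p\Bigl(\frac{1-p}\lambda\Bigr)^{j-1}=\frac{p\lambda}{p-(1-\lambda)}\le2\lambda\le2 .$$
Hence $P(\langle X,\xi\rangle\in J)\le48\cdot48\cdot2\sqrt n\,|J|=A|J|$ for every interval $J$, so a density bounded by $A$ exists. $\square$

**From $X$ to a continuous $g$.** Let $W$ be independent of $X$ with an even $C^\infty$ density supported in $B$, and let $\varphi_\rho$ be the density of $\rho W$. Then $X+\rho W$ has the density $g(x)=E\varphi_\rho(x-X)$. It is continuous (dominated convergence), even, nonnegative, with $\int g=1$, and by (b) it is supported in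
$$K_0+\rho B\subset2K_0=:K .$$
Fix $\xi$. The function $t\mapsto\int_{\xi^\perp+t\xi}g$ is continuous, since $g$ is continuous with compact support, and by Fubini it is the density of $\langle X,\xi\rangle+\rho\langle W,\xi\rangle$. Adding an independent variable does not increase the bound on a density: conditionally on $W$, the probability of lying in $J$ is at most $A|J|$. So this function is at most $A$ almost everywhere, hence everywhere by continuity. At $t=0$:
$$\int_{\xi^\perp}g\le A=4608\sqrt n\qquad\text{for all }\xi\in S^{n-1}.\tag{6}$$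
This is hypothesis (i) of Lemma 1.

## 7. The ball $L$ and the end of the proof of Theorem 1

Let $L=rB$ with $r=10^8/\sqrt n$.

**Lemma 4.** $|K\cap\xi^\perp|\le\frac12|L\cap\xi^\perp|$ for all $\xi\in S^{n-1}$.

**Proof.** **Step 1: bound sections of $K_0$ by its volume.** By (b) there is $z\in K_0$ with $\langle z,\xi\rangle\ge\frac1{12\sqrt n}$. The double cone $\mathrm{conv}((K_0\cap\xi^\perp)\cup\{\pm z\})$ lies in $K_0$. It contains two cones with base $K_0\cap\xi^\perp$ and height at least $\frac1{12\sqrt n}$, on opposite sides of $\xi^\perp$. So $|K_0|\ge\frac2n\cdot\frac1{12\sqrt n}|K_0\cap\xi^\perp|$, that is, $|K_0\cap\xi^\perp|\le6n^{3/2}|K_0|$. By (c),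
$$|K\cap\xi^\perp|=2^{n-1}|K_0\cap\xi^\perp|\le2^{n-1}\,6n^{3/2}\Bigl(\frac{200e^2}n\Bigr)^n=1200e^2\sqrt n\,\Bigl(\frac{400e^2}n\Bigr)^{n-1}.$$

**Step 2: compare with the ball.** By (4),
$$\tfrac12|L\cap\xi^\perp|=\tfrac12r^{n-1}\kappa_{n-1}\ge\tfrac12\Bigl(\frac{10^8}{\sqrt n}\cdot\frac2{\sqrt{n-1}}\Bigr)^{n-1}\ge\tfrac12\Bigl(\frac{2\cdot10^8}n\Bigr)^{n-1}.$$
So it suffices that $2400e^2\sqrt n\,(400e^2)^{n-1}\le(2\cdot10^8)^{n-1}$. Since $2400e^2<17800$, $\sqrt n\le2^{n-1}$ and $400e^2<2956$, the left side is at most $(17800\cdot2\cdot2956)^{n-1}<(1.1\cdot10^8)^{n-1}$. $\square$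

**Proof of Theorem 1.** The body $K=2K_0$ is an origin-symmetric polytope with at most $200n$ vertices. By (6) and Lemma 4, Lemma 1 applies to $K,L,g$ and gives an even continuous strictly positive $f$ satisfying (1), with $\int_Kf\ge1$ and
$$\int_Lf\le4\sqrt{2\pi}\,\frac{Ar}{\sqrt n}=\frac{4\sqrt{2\pi}\cdot4608\cdot10^8}{\sqrt n}<\frac{10^{13}}{\sqrt n}\le\frac{10^{13}}{\sqrt n}\int_Kf .$$
Hence $C_n\ge10^{-13}\sqrt n$. $\blacksquare$

With Proposition 2, the $\sqrt n$ estimate is optimal up to an absolute constant.

## 8. Codimension $k$: the upper bound $n^{k/2}$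

Now condition (1) is replaced by
$$\int_{K\cap H}f\le\int_{L\cap H}f\qquad\text{for all }(n-k)\text{-dimensional subspaces }H .\tag{7}$$
The extreme case is again done by hand: if $k=n-1$, the sections are segments, so $K\subset L$ as in Section 2, and $C_{n,n-1}=1$.

**Proof of the upper bound in Theorem 2.** Let (7) hold. By John's theorem there is an ellipsoid with $\mathcal E\subset K\subset\sqrt n\,\mathcal E$. A linear change of variables multiplies both sides of (7), for each $H$, by the same Jacobian, and likewise both sides of the conclusion. So assume $\mathcal E=B$. Averaging (7) over $H$ by (2) gives $\int_K|x|^{-k}f\le\int_L|x|^{-k}f$, both finite since $k<n$. Removing $K\cap L$, $\int_{K\setminus L}|x|^{-k}f\le\int_{L\setminus K}|x|^{-k}f$. On $K\setminus L$, $|x|\le\sqrt n$, and on $L\setminus K$, $|x|\ge1$. So $\int_{K\setminus L}f\le n^{k/2}\int_{L\setminus K}f$, and adding $\int_{K\cap L}f$ gives $\int_Kf\le n^{k/2}\int_Lf$. $\square$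

For the lower bound, first dispose of large $k$. If $k>n/2$, then $C_{n,k}\ge1$ (take $K=L$), while $(c\sqrt{n/k})^k\le(c\sqrt2)^k\le1$ as soon as $c\le1/\sqrt2$. So from now on $1\le k\le n/2$. We keep $v_i,K_0,\rho$ and (a)–(c).

The section by $H$ is governed by the density of $P_EX$ on the $k$-dimensional space $E=H^\perp$. One visible vertex no longer suffices: we need $k$ of the variables $U_j$, attached to vertices whose projections to $E$ span a parallelepiped of large volume. We pick these vertices one after the other, each time asking for a vertex well visible from the directions not yet covered. This needs a version of (a) for subspaces.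

## 9. Sequential selection of $k$ visible vertices

Set $q=\frac1{48}$ and $s=\frac1{168}$.

**(d) Every subspace is seen by a fixed fraction of the points.** For every $m$-dimensional subspace $F$, $1\le m\le n$:
$$\#\{i:|P_Fv_i|\ge s\sqrt{m/n}\}\ge qN .$$

**Proof.** Let $\sigma_F$ be the uniform probability on $S^{n-1}\cap F$. For $\xi\in F$, $\langle v_i,\xi\rangle=\langle P_Fv_i,\xi\rangle$. Averaging (a) over $\xi\in S^{n-1}\cap F$,
$$\sum_i\sigma_F\bigl\{\sqrt n|\langle P_Fv_i,\xi\rangle|\ge\tfrac1{24}\bigr\}\ge\frac N{24}.$$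
For $y\in F$ the $\sigma_F$-mean of $\langle y,\xi\rangle^2$ is $|y|^2/m$. So by Chebyshev's inequality each term is at most $576\,n|P_Fv_i|^2/m$. If $|P_Fv_i|<s\sqrt{m/n}$, this is less than $576s^2=\frac1{49}<\frac1{48}$. The other terms are at most $1$, so $\frac N{24}\le\#\{i:|P_Fv_i|\ge s\sqrt{m/n}\}+\frac N{48}$. $\square$

**The random point.** Let $\lambda=1-\frac q{2k}$, $w_j=(1-\lambda)\lambda^{j-1}$, and
$$X=\sum_{j\ge1}w_j\sigma_jU_jv_{i_j}\in K_0,$$
with $i_j,\sigma_j,U_j$ as in Section 6. The decay is slower than before, because we now wait for $k$ good indices.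

**Lemma 5.** For every subspace $H$ of codimension $k$, with $E=H^\perp$, the vector $P_EX$ has a density on $E$ bounded by
$$A_k:=(b\sqrt{nk})^k,\qquad b=\frac{8\sqrt e}{qs}.$$

**Proof.** **Step 1: select $k$ indices.** Put $T_0=0$. For $m=1,\dots,k$ let $F_m$ be the orthogonal complement in $E$ of $\mathrm{span}(P_Ev_{i_{T_1}},\dots,P_Ev_{i_{T_{m-1}}})$ and let
$$T_m=\min\bigl\{j>T_{m-1}:|P_{F_m}v_{i_j}|\ge s\sqrt{(k-m+1)/n}\bigr\}.$$
By induction the chosen projections are linearly independent: $F_m\subset E$ gives $P_{F_m}v=P_{F_m}P_Ev$, and this is nonzero for $v=v_{i_{T_m}}$, so $P_Ev_{i_{T_m}}$ is not in the span of the earlier ones. Hence $\dim F_m=k-m+1$. Given $(i_j)_{j\le T_{m-1}}$, the space $F_m$ is determined and the later indices are still independent and uniform. So by (d) the variable $G_m=T_m-T_{m-1}$ is, conditionally, geometric with a success probability $p\ge q$, where $p$ depends on the past. In particular all $T_m$ are finite almost surely.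

**Step 2: the selected projections span a large volume.** The absolute determinant of $k$ vectors in $E$ is the product of the distances of each to the span of the previous ones. The distance for the $m$-th vector is $|P_{F_m}v_{i_{T_m}}|$. So
$$|\det(P_Ev_{i_{T_1}},\dots,P_Ev_{i_{T_k}})|=\prod_{m=1}^k|P_{F_m}v_{i_{T_m}}|\ge\prod_{m=1}^ks\sqrt{\frac{k-m+1}n}=s^k\sqrt{k!}\;n^{-k/2}.$$

**Step 3: conditional density.** Condition on everything except $U_{T_1},\dots,U_{T_k}$. The $T_m$ depend only on the indices, so $(U_{T_1},\dots,U_{T_k})$ still has a density of at most $2^k$, and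
$$P_EX=\text{const}+\sum_{m=1}^kw_{T_m}\sigma_{T_m}U_{T_m}P_Ev_{i_{T_m}}$$
is an affine image of it, with Jacobian $\prod_mw_{T_m}\cdot|\det(P_Ev_{i_{T_1}},\dots,P_Ev_{i_{T_k}})|$. Since $1-\lambda=\frac q{2k}$, $w_{T_m}^{-1}=\frac{2k}q\lambda^{-(T_m-1)}\le\frac{2k}q\lambda^{-T_m}$. So the conditional density on $E$ is at most
$$2^k\,\frac{n^{k/2}}{s^k\sqrt{k!}}\prod_mw_{T_m}^{-1}\le\frac{2^kn^{k/2}}{s^k\sqrt{k!}}\Bigl(\frac{2k}q\Bigr)^k\lambda^{-\sum_mT_m},\qquad\sum_{m=1}^kT_m=\sum_{m=1}^k(k-m+1)G_m .$$
The last identity holds because $T_m=G_1+\dots+G_m$.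

**Step 4: average over the waiting times.** For $1\le l\le k$, Bernoulli's inequality gives $\lambda^l\ge1-\frac{lq}{2k}\ge1-\frac q2$. So for $G$ geometric with parameter $p\ge q$ we have $\lambda^l\ge1-\frac p2>1-p$, and
$$E\lambda^{-lG}=\sum_{j\ge1}p(1-p)^{j-1}\lambda^{-lj}=\frac p{\lambda^l-(1-p)}\le\frac p{p/2}=2 .$$
Here the choice $1-\lambda=\frac q{2k}$ is used: the variable $G_1$ enters with exponent $l=k$. Conditioning successively on $(i_j)_{j\le T_{k-1}}$, then on $(i_j)_{j\le T_{k-2}}$, and so on, each factor $\lambda^{-(k-m+1)G_m}$ contributes at most $2$, so $E\lambda^{-\sum T_m}\le2^k$.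

**Step 5: collect.** With $k!\ge(k/e)^k$, the density of $P_EX$ is at most
$$\frac{2^kn^{k/2}}{s^k\sqrt{k!}}\Bigl(\frac{2k}q\Bigr)^k2^k\le\Bigl(\frac{8k\sqrt n}{qs}\sqrt{\frac ek}\Bigr)^k=(b\sqrt{nk})^k .\qquad\square$$

**The density $g$.** With $W$ as in Section 6, let $g$ be the density of $X+\rho W$. As there, it is continuous, even, supported in $K=2K_0$, with $\int g=1$. For $H$ of codimension $k$ the function $y\mapsto\int_{H+y}g$ on $E$ is continuous and is the density of $P_EX+\rho P_EW$. By Lemma 5 and independence it is at most $A_k$ almost everywhere, hence everywhere, and at $y=0$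
$$\int_Hg\le A_k\qquad\text{for all }H\text{ of codimension }k .\tag{8}$$

## 10. Sections of $K$ of codimension $k$, and the end of the proof of Theorem 2

Now the double cone of Section 7 is replaced by the hull of a section and a $k$-dimensional ball.

**Volume of a hull.** Let $M\subset H$ and $D\subset E=H^\perp$ be compact convex sets containing $0$ in their relative interiors, $\dim M=n-k$, $\dim D=k$, and let $\|y\|_D=\min\{u\ge0:y\in uD\}$. Then
$$|\mathrm{conv}(M\cup D)|=|M|\int_D(1-\|y\|_D)^{n-k}\,dy=|M||D|\binom nk^{-1}.\tag{9}$$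

**Proof.** The hull consists of the points $(1-u)x+ud$, $x\in M$, $d\in D$, $u\in[0,1]$. Its fiber over $y\in D$ is $(1-\|y\|_D)M$: if $y=ud$ then $u\ge\|y\|_D$ and $(1-u)M\subset(1-\|y\|_D)M$ as $0\in M$, and conversely $u=\|y\|_D$ is attained. This gives the first equality. Since $|uD|=u^k|D|$, the integral is $|D|\int_0^1(1-u)^{n-k}ku^{k-1}du=|D|\,\frac{k\,(k-1)!\,(n-k)!}{n!}=|D|\binom nk^{-1}$. $\square$

For $n=3$, $k=1$, with $M$ a disk and $D$ a segment, this is a double cone, and (9) is base times total height over $3$.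

**Step 1: bound the sections of $K$.** Apply (9) to $M=K_0\cap H$ and $D=\rho B\cap E$, both contained in $K_0$ by (b). With $|D|=\rho^k\kappa_k$, $\kappa_k^{-1}\le(\sqrt k/2)^k$ from (4), $\binom nk\le2^n$, (c), and $\sqrt{nk}\le n$,
$$|K_0\cap H|\le\binom nk\frac{|K_0|}{\rho^k\kappa_k}\le2^n\Bigl(\frac{200e^2}n\Bigr)^n(12\sqrt n)^k\Bigl(\frac{\sqrt k}2\Bigr)^k=\Bigl(\frac{400e^2}n\Bigr)^n(6\sqrt{nk})^k\le(400e^2)^n6^kn^{-(n-k)} .$$
As $k\le n/2$, we have $n\le2(n-k)$ and $k\le n-k$. Hence
$$|K\cap H|=2^{n-k}|K_0\cap H|\le\Bigl(\frac an\Bigr)^{n-k},\qquad a=12(400e^2)^2 .$$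

**Step 2: choose the ball.** Let $L=rB$ with $r=a/\sqrt n$. By (4),
$$|L\cap H|=r^{n-k}\kappa_{n-k}\ge\Bigl(\frac a{\sqrt n}\cdot\frac2{\sqrt{n-k}}\Bigr)^{n-k}\ge\Bigl(\frac{2a}n\Bigr)^{n-k}\ge2|K\cap H| .$$

**Step 3: verify the section condition.** Let $f=g+\tau$ with $\tau=\dfrac{2A_k}{\kappa_{n-k}r^{n-k}}$, so $\tau|L\cap H|=2A_k$. Then $f$ is even, continuous and strictly positive. By (8) and Step 2, for all $H$,
$$\int_{K\cap H}f\le A_k+\tau|K\cap H|\le A_k+\tfrac\tau2|L\cap H|=\tau|L\cap H|\le\int_{L\cap H}f ,$$
so (7) holds, and $\int_Kf\ge\int_Kg=1$.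

**Step 4: bound $\int_Lf$.** First, $\tau|L|=2A_kr^k\kappa_n/\kappa_{n-k}$. Next, $|x|\le r$ on $L$, (2), (8) and $k\le n/2$ give
$$\int_Lg\le r^k\int|x|^{-k}g\le r^kA_k\frac{|S^{n-1}|}{|S^{n-k-1}|}=r^kA_k\frac{n\kappa_n}{(n-k)\kappa_{n-k}}\le2r^kA_k\frac{\kappa_n}{\kappa_{n-k}} .$$
By (4), and since $j>n/2$ in the product,
$$\frac{\kappa_n}{\kappa_{n-k}}\le\prod_{j=n-k+1}^n\sqrt{\frac{2\pi}j}\le\Bigl(\frac{4\pi}n\Bigr)^{k/2}.$$
Therefore, inserting $A_k=(b\sqrt{nk})^k$ and $r=a/\sqrt n$,
$$\int_Lf\le4A_kr^k\Bigl(\frac{4\pi}n\Bigr)^{k/2}=4\Bigl(ab\sqrt{4\pi}\sqrt{k/n}\Bigr)^k\le\Bigl(4ab\sqrt{4\pi}\sqrt{k/n}\Bigr)^k\int_Kf .$$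
So $C_{n,k}\ge(c\sqrt{n/k})^k$ with $c=(4ab\sqrt{4\pi})^{-1}$. This $c$ is less than $1/\sqrt2$, so the same $c$ serves the range $k>n/2$ of Section 8. For fixed $k$ the lower bound is $(c/\sqrt k)^kn^{k/2}$, a constant multiple of the upper bound $n^{k/2}$. This proves Theorem 2. $\blacksquare$
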